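# When is every positive entire solution of $\Delta u+|\nabla u|^q u^p=0$ constant?

## An explicit solution in $\mathbb R^3$, and two cases where there is none

Take $n=3$, $r=|x|$, and
$$u(x)=w^{-1/3},\qquad w=1+\frac{r^3}{16}.$$
This function is positive and nonconstant. It is $C^2$ on $\mathbb R^3$, because $|x|^3$ is $C^2$: its Hessian $3|x|I+3\,x\otimes x/|x|$ is continuous and vanishes at $0$. Let us compute its Laplacian. We have
$$u'=-\tfrac13\cdot\tfrac{3r^2}{16}\,w^{-4/3}=-\tfrac{r^2}{16}w^{-4/3},\qquad r^2u'=-\tfrac{r^4}{16}w^{-4/3},$$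
$$(r^2u')'=-\tfrac{r^3}{4}w^{-4/3}+\tfrac{r^4}{16}\cdot\tfrac43\cdot\tfrac{3r^2}{16}w^{-7/3}=-\tfrac{r^3}{4}w^{-7/3}\Big[w-\tfrac{r^3}{16}\Big]=-\tfrac{r^3}4w^{-7/3}.$$
Hence $\Delta u=r^{-2}(r^2u')'=-\frac r4w^{-7/3}$. On the other hand $|\nabla u|^{1/2}u^5=\frac r4\,w^{-2/3}w^{-5/3}=\frac r4w^{-7/3}$. So
$$\Delta u+|\nabla u|^{1/2}u^5=0\quad\text{on all of }\mathbb R^3 .$$

Now change the exponents or the dimension. Consider in general
$$\Delta u+|\nabla u|^q u^p=0,\qquad q\ge 0,\ p\in\mathbb R,\ n\ge2, \tag{1}$$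
where, throughout, "solution" means positive $C^2$ solution and $|\nabla u|^0:=1$.

*The case $q=1$, radial solutions.* Let $u$ be a radial solution on $\mathbb R^n$, put $m=n-1$ and $w=r^mu'$. Then (1) reads $w'=-u^p|w|$. Suppose $w(r_0)\ne0$. As long as $w\neq0$ we have $|(\log|w|)'|=u^p\le C$ on $(0,r_0]$, since $u$ is continuous and positive on $[0,r_0]$. So $|w|\ge|w(r_0)|e^{-Cr_0}$ all the way down to $r=0$. But $w=r^mu'\to0$ as $r\to 0$, a contradiction. When $q=1$, radial solutions are constant, whatever $p$ and $n$ are.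

*The case $n=2$, all solutions.* Put $v=\log u$ and $z=|\nabla v|^2$. Then $\Delta v=\Delta u/u-z\le -z$. For a compactly supported Lipschitz $\eta$,
$$\int\eta^2z\le-\int\eta^2\Delta v=2\int\eta\nabla\eta\cdot\nabla v\le\tfrac12\int\eta^2z+2\int|\nabla\eta|^2,$$
so $\int\eta^2z\le4\int|\nabla\eta|^2$. Take $\eta=1$ for $|x|\le R$, $\eta=2-\frac{\log|x|}{\log R}$ for $R\le|x|\le R^2$, and $\eta=0$ beyond, with $R>1$. Then $\int|\nabla\eta|^2=2\pi/\log R\to0$. Hence $z\equiv0$: for $n=2$ every solution on $\mathbb R^2$ is constant.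

So for some exponents there is a nonconstant solution, and for others there is none. Where is the border?

## The Liouville domain and the statements

For radial solutions the border is described by a result of Bidaut-Véron, García-Huidobro and Véron: for $n\ge3$, equation (1) has nonconstant radially symmetric positive solutions in $\mathbb R^n$ if and only if $0\le q<1$ and $p+q-1\ge\frac{(2-q)^2}{(1-q)(n-2)}$. Write $\mathbb R^2_+=\{(p,q)\in\mathbb R^2:q\ge0\}$ and
$$\mathscr D(n)=\begin{cases}\emptyset,&n=2,\\ \Big\{(p,q)\in\mathbb R^2_+:\ q\in[0,1),\ p+q-1\ge\dfrac{(2-q)^2}{(1-q)(n-2)}\Big\},&n\ge3.\end{cases}$$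
For example, with $n=3$ and $q=\frac12$ the condition is $p-\frac12\ge\frac92$, that is $p\ge5$. Our explicit solution sits exactly on the border.

**Definition.** The *Liouville domain* $\mathscr D_L(n)$ is the set of $(p,q)\in\mathbb R^2_+$ such that every positive classical solution of (1) on $\mathbb R^n$ is constant.

For $q>0$ every positive constant is a solution. For $q=0$ no constant is one, so for $q=0$ the Liouville property says that there is no positive solution at all on $\mathbb R^n$. By the computation above $\mathscr D_L(2)=\mathbb R^2_+=\mathbb R^2_+\setminus\mathscr D(2)$. The question, posed in Zhihao Lu, "Global and local properties of solutions of elliptic equations with a nonlinear term involving the product of the function and its gradient", arXiv:2602.19999 (2026), is whether $\mathscr D_L(n)=\mathbb R^2_+\setminus\mathscr D(n)$ for every $n\geq 2$: do nonradial solutions respect the radial border? They do.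

**Theorem 1.** Let $(p,q)\in\mathbb R^2_+\setminus\mathscr D(n)$. There is $C=C(n,p,q)$ such that every positive solution $u$ of (1) in a ball $B_{2R}(x_0)\subset\mathbb R^n$ satisfies
$$\sup_{B_R(x_0)}\frac{|\nabla u|}u\le\frac CR. \tag{2}$$
Letting $R\to\infty$, every positive solution on $\mathbb R^n$ is constant.

**Theorem 2.** If $(p,q)\in\mathscr D(n)$, there is a nonconstant positive radial $C^2$ solution on $\mathbb R^n$. (This is contained in the quoted result; we give a short proof.)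

**Corollary.** For every $n\ge2$, $\mathscr D_L(n)=\mathbb R^2_+\setminus\mathscr D(n)$. Moreover the following are equivalent: (i) $(p,q)\notin\mathscr D(n)$; (ii) the Liouville property; (iii) the universal estimate (2).

Indeed Theorem 1 gives (i)$\Rightarrow$(iii)$\Rightarrow$(ii), and Theorem 2 gives (ii)$\Rightarrow$(i). In particular (2) fails as a universal estimate for every $(p,q)\in\mathscr D(n)$.

**Theorem 3.** Let $\mathcal M$ be a complete Riemannian manifold of dimension $n$ with $\mathrm{Ric}\ge-(n-1)K$, $K\ge0$, and let $(p,q)\notin\mathscr D(n)$. Positive solutions of (1) in $B_{2R}(x_0)\subset\mathcal M$ satisfy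
$$\sup_{B_R(x_0)}\frac{|\nabla u|}u\le C(n,p,q)\,(R^{-1}+\sqrt K).$$
In particular, if $\mathrm{Ric}\ge0$, positive solutions on $\mathcal M$ are constant.

Notation for the whole talk:
$$m=n-1,\qquad s=p+q-1,\qquad \sigma=1-\tfrac q2,\qquad s^*=\frac{(2-q)^2}{(1-q)(n-2)}\ \ (n\ge3,\ 0\le q<1).$$

The textbook facts we use are these. Bochner's formula: $\tfrac12\Delta|\nabla v|^2=|D^2v|^2+\nabla v\cdot\nabla\Delta v$, with an extra term $\mathrm{Ric}(\nabla v,\nabla v)$ on a manifold. The trace inequality $|A|^2\ge(\operatorname{tr}A)^2/m$ for symmetric $m\times m$ matrices. Interior Schauder regularity and Schauder's fixed point theorem. For Theorem 3, the Laplacian comparison theorem.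

## The radial phase plane and the proof of Theorem 2

We do the existence half first, because it shows which curve governs the problem. Let $n\ge3$, $0\le q<1$, $a=1-q\in(0,1]$, $M=1+ma$, and $s\ge s^*=\frac{(1+a)^2}{a(m-1)}$. Note that $p=s+a$ and $m\ge 2$.

**Step 1: a solution near the origin.** The aim is to integrate the radial equation from $r=0$ although $|u'|^q$ need not be Lipschitz where $u'=0$. For decreasing $u$, radial (1) is $(r^m|u'|)'=r^m|u'|^qu^p$. With $\omega=r^m|u'|$ this says $\omega'=r^{ma}\omega^qu^p$, so that $(\omega^a)'=a\,r^{ma}u^p$. This suggests, on the closed convex set $\{u\in C[0,\delta]:\frac12\le u\le1\}$,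
$$(Tu)(r)=1-\int_0^r\rho^{-m}\Big[a\int_0^\rho\varsigma^{ma}u^p\,d\varsigma\Big]^{1/a}d\rho .$$
The inner integral is at most $C\rho^{M}$ and $M/a=m+1/a$, so the outer integrand is at most $C\rho^{1/a}$. For small $\delta$, therefore, $T$ maps the set into itself. The images have uniformly bounded derivatives, so by Arzelà–Ascoli the image is relatively compact. $T$ is continuous: if $u_j\to u$ uniformly, then $u_j^p\to u^p$ uniformly, the inner integrals differ by at most $\epsilon_j\rho^M$ with $\epsilon_j\to0$, and since $1/a\ge1$ their powers $1/a$ differ by at most $C\rho^{M(1/a-1)}\epsilon_j\rho^M=C\epsilon_j\rho^{M/a}$. Schauder's theorem gives a fixed point $u$. With $W=a\int_0^r\varsigma^{ma}u^p\,d\varsigma$ we have $u'=-r^{-m}W^{1/a}<0$ for $r>0$ and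
$$(r^m|u'|)'=\tfrac1aW^{1/a-1}W'=W^{q/a}r^{ma}u^p=(r^m|u'|)^qr^{ma}u^p=r^m|u'|^qu^p,$$
which is radial (1).

For $C^2$ at the origin: since $u\to1$, $|u'|^a=r^{-ma}W=r\big(\frac aM+o(1)\big)$. If $q>0$ then $1/a>1$, so $u'/r\to0$, and $u''=-\frac mru'-|u'|^qu^p\to0$. If $q=0$ then $a=1$, $M=n$, so $u'/r\to-\frac1n$ and $u''\to\frac mn-1=-\frac1n$. In both cases $u'/r$ and $u''$ have a common limit $L$. Then $\nabla u=(u'/r)x=Lx+o(|x|)$, and the Hessian $u''\,\frac{x\otimes x}{r^2}+\frac{u'}r\big(I-\frac{x\otimes x}{r^2}\big)$ tends to $LI$. So $u$ is $C^2$ on a ball. The equation at $0$ follows by continuity.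

**Step 2: what has to be shown to continue the solution.** For $r>0$ the pair $(W,u)$ solves $W'=ar^{ma}u^p$, $u'=-r^{-m}W^{1/a}$, a system that is regular where $r,W,u>0$. Let $(0,r_{\max})$ be the maximal interval. If $r_{\max}<\infty$ and $u$ stayed above a positive constant, then $u$ would lie in a compact subset of $(0,1]$, $W'$ would be bounded, and the increasing function $W>0$ would converge to a finite positive limit. The solution could then be continued, a contradiction. So it suffices to bound $u$ from below on bounded intervals.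

**Step 3: an autonomous system.** We pass to scale-invariant quantities so that the lower bound becomes a statement about the plane. Put
$$X=\frac{r|u'|}u,\qquad Z=r|u'|^{q-1}u^p,\qquad \dot{}=\frac{d}{d\log r}.$$
From the equation, $ru''/u'=-m+Z$. Therefore $\dot X/X=1+ru''/u'-ru'/u$ and $\dot Z/Z=1+(q-1)ru''/u'+p\,ru'/u$ give
$$\dot X=X\big(X+Z-(m-1)\big),\qquad\dot Z=Z(M-pX-aZ). \tag{3}$$
By Step 1, $X\to0$ and $Z=r|u'|^{-a}u^p\to\frac Ma$ as $r\to0$.

**Step 4: a line that cannot be crossed.** The point $(0,\frac Ma)$ where the trajectory starts, and the point $(m-1,0)$, are equilibria of (3). We show that the trajectory stays below the line through them. Let $\alpha=\frac X{m-1}$, $\beta=\frac{aZ}M$, $D=\alpha+\beta-1$. Then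
$$\dot D=\alpha\Big[(m-1)(\alpha-1)+\frac{M\beta}a\Big]+\beta\big[M(1-\beta)-p(m-1)\alpha\big].$$
With $k=(m-1)\alpha-M\beta$ one has
$$kD=(m-1)\alpha(\alpha-1)+M\beta(1-\beta)+(m-1)\alpha\beta-M\alpha\beta,$$
so $\dot D=kD+c\,\alpha\beta$, where
$$c=\frac Ma+M-(m-1)-p(m-1).$$
Insert $p=s+a$ and $M+\frac Ma=(1+a)\big(\frac1a+m\big)$:
$$c=(1+a)\Big(\frac1a+m\Big)-(m-1)(1+a)-(m-1)s=\frac{(1+a)^2}a-(m-1)s\le0,$$
precisely because $s\ge s^*$. Thus $\dot D\le kD$. Fix $r_1$; then $\Phi(r)=D\exp\big(-\int_{r_1}^rk\,d\log\rho\big)$ is nonincreasing. As $r\to0$, $D\to0$ and $k\to-M<0$, so the exponent $\int_r^{r_1}k\,d\log\rho$ tends to $-\infty$ and $\Phi\to0$. Hence $\Phi\le0$, that is $D\le0$. Since $\beta>0$ this gives $X\le m-1=n-2$, so $(\log u)'=-X/r\ge-(n-2)/r$ and $u\ge c_0r^{-(n-2)}$ for $r\ge r_1$, with $c_0>0$. By Step 2 the solution is global, and it is positive and nonconstant. This proves Theorem 2. $\blacksquare$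

**The critical line.** If $s=s^*$ then $c=0$, $\Phi$ is constant, and $D\equiv0$. Substituting $Z=\frac Ma\big(1-\frac X{m-1}\big)$ in (3) and using $\frac Ma-(m-1)=\frac{1+a}a$ gives $\dot X=\frac{1+a}aX\big(1-\frac X{m-1}\big)$. So $X=(m-1)\frac{Ar^b}{1+Ar^b}$ with $b=\frac{1+a}a$ and a constant $A>0$, and integrating $(\log u)'=-X/r$, with $u(0)=1$,
$$u=(1+Ar^{b})^{-(m-1)/b}.$$
For $n=3$, $q=\frac12$ this is the family of the opening example: $b=3$, exponent $-\frac13$.

We shall use the coordinates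
$$t=\frac ZX=|u'|^{q-2}u^{p+1},\qquad Y=\frac mX .$$
Dividing $D=0$ by $X$, the critical line becomes
$$Y=\bar y+\bar xt,\qquad \bar y=\frac m{m-1},\quad\bar x=\frac{ma}{1+ma}. \tag{4}$$
In the opening example $X=\frac{r^3}{16w}$ and $Z=\frac4w$, so $Y=2+\frac{32}{r^3}$, $t=\frac{64}{r^3}$, and indeed $Y=2+\frac t2$.

Finally, let us rewrite the radial equation in these coordinates, for any decreasing radial solution and any $q\ge0$, $n\geq 2$. System (3), with $a=1-q$ and $M=1+m(1-q)$, was derived using only $u'<0$. Then $\dot Y/Y=-\dot X/X=X\big[(1-\frac1m)Y-1-t\big]$, and, with $\tau=\log t$, using $M+m-1=(2-q)m$, $p+1=s+2-q$ and $1+a=2-q$,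
$$\dot\tau=\frac{\dot Z}Z-\frac{\dot X}X=(2-q)m-(s+2-q)X-(2-q)Z=-X\,S,\qquad S:=s-(2-q)(Y-1-t).$$
So radial trajectories satisfy
$$S\,\frac{dY}{d\tau}=Y\Big[(1+t)-\Big(1-\frac1m\Big)Y\Big]. \tag{5}$$

## Bernstein's method with $z=|\nabla\log u|^2$, and the barrier $s<4/m$

Now Theorem 1. Let $v=\log u$, $z=|\nabla v|^2$, $g=z^{q/2}e^{sv}$. Since $|\nabla u|^qu^{p-1}=z^{q/2}u^{s}$, equation (1) reads $\Delta v=-(z+g)$. On the open set $\{z>0\}$ the nonlinearity is a smooth function of $(u,\nabla u)$. There $u\in C^2$ makes $|\nabla u|^qu^p$ of class $C^1$, hence $u\in C^{2,\alpha}$, hence the nonlinearity is in $C^{1,\alpha}$, hence $u\in C^{3,\alpha}$, and so on: $u$ is $C^\infty$ on $\{z>0\}$. There we put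
$$t=\frac gz=z^{-\sigma}e^{sv},\qquad\tau=\log t=-\sigma\log z+sv,\qquad\Delta v=-z(1+t). \tag{6}$$
For a decreasing radial solution this $t$ is the $t=Z/X$ above. If $s\ne0$ and $\gamma=(2-q)/s$, then $k^\gamma u(kx)$ solves (1) whenever $u$ does; under this change $z$ is multiplied by $k^2$ and $e^{sv}$ by $k^{2-q}=k^{2\sigma}$, so $t$ is scale invariant.

The first thing to try is Bernstein's method on $z$ itself. Ignore cutoffs and look at a point where $z>0$ and $\nabla z=0$. Let $e=\nabla v/\sqrt z$. Since $\nabla z=2D^2v\nabla v$, we have $v_{ee}=0$ there, so $-z(1+t)$ is the trace of $D^2v$ on $e^\perp$, and $|D^2v|^2\ge\frac1mz^2(1+t)^2$. Also $\nabla g=g(\frac q2\nabla\log z+s\nabla v)$, so $\nabla v\cdot\nabla\Delta v=-sgz=-stz^2$ there. Bochner gives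
$$\Delta z\ge z^2\Big[\frac2m(1+t)^2-2st\Big].$$
If the bracket is positive for all $t>0$, this is incompatible with a maximum of $z$. But $(1+t)^2\ge4t$ with equality at $t=1$, so the bracket is positive for all $t>0$ if and only if $s<\frac4m$. For $s\ge\frac4m$ the argument stops at $t=1$, where the bracket is $\frac8m-2s\le0$.

This is too early. When $0\le q<1$ and $n\ge3$, $(2-q)^2=(1+a)^2\ge4a$ gives $s^*\ge\frac4{m-1}>\frac4m$; when $q\ge1$ or $n=2$ there should be no barrier at all. For $n=3$, $q=\frac12$ the attempt reaches $p<\frac52$, while the target is $p<5$.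

The information used was $v_{ee}=0$. For our explicit solution the true relation is different. For a decreasing radial solution, the trace of $D^2v$ on $e^\perp$ is $mv_r/r=-zY$ with $Y=m/X$, so $v_{ee}=\Delta v+zY=z(Y-1-t)$, that is, $\nabla\log z=2(Y-1-t)\nabla v$. Along the critical solution of the opening example this is $\nabla\log z=(2-t)\nabla v$. So we want a function $P$ whose critical points satisfy $\nabla\log z=\lambda\nabla v$ with a coefficient $\lambda=\lambda(\tau)$ of our choice. We try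
$$P=z\,h(t).$$

## The weight $h(t)$ and the function $E$

Let $\lambda=\lambda(\tau)\in C_c^\infty(\mathbb R)$; if $s\le0$ only $\lambda\equiv0$ is allowed. Write $'=d/d\tau$ (so $t'=t$) and set
$$Y=1+t+\frac\lambda2,\qquad S=s-\sigma\lambda=s-(2-q)(Y-1-t),$$
$$N(t,\lambda)=-\frac{\lambda^2}2+\frac2mY^2-\lambda+(1-q)\lambda t-2st,\qquad E=N(t,\lambda)-S\lambda'.$$
If $\lambda\not\equiv0$, assume $S>0$ everywhere and put $\kappa=-\lambda/S$. (This is what one gets by solving: a critical point of $\log z+H(\tau)$ with $H'=\kappa$ satisfies $(1-\sigma\kappa)\nabla\log z=-s\kappa\nabla v$, and we want $-s\kappa=\lambda(1-\sigma\kappa)$.) Put also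
$$\mu=1-\sigma\kappa=\frac{S+\sigma\lambda}S=\frac sS,\qquad H(\tau)=\int_{-\infty}^\tau\kappa,\qquad h=e^H.$$
If $\lambda\equiv0$, put $\kappa=0$, $\mu=1$, $h=1$. Because $\lambda$ has compact support, $h$ and $\mu$ lie between positive constants. In all cases $s\kappa=-\mu\lambda$, and for $\lambda\not\equiv0$, since $S'=-\sigma\lambda'$,
$$\kappa'=-\frac{\lambda'}S-\frac{\sigma\lambda\lambda'}{S^2}=-\frac{\lambda's}{S^2}=-\frac{\lambda'\mu^2}s .$$

**A second form of $E$.** This is the form used for all constructions. Since $\lambda'=2Y'-2t$, we have $-S\lambda'=-2SY'+2St=-2SY'+2st-(2-q)\lambda t$. Hence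
$$E=-\frac{\lambda^2}2-\lambda(1+t)+\frac2mY^2-2SY'.$$
As $-\frac{\lambda^2}2-\lambda(1+t)=-\lambda Y=-2Y(Y-1-t)$, we get
$$E=2Y\Big[(1+t)-\Big(1-\frac1m\Big)Y\Big]-2SY'. \tag{7}$$

Compare with (5): $E=0$ is the radial equation. Since $S>0$, the condition $E>0$ says that the graph of $Y(\tau)$ has at each point a slope strictly smaller than that of the radial trajectory through it.

**Lemma 1.** Let $P=z\,h(t)$, $G=\log P$, $\xi=\nabla G$ on $\{z>0\}$. Then, with $C$ depending only on $n,p,q,\lambda$,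
$$\Delta G\ge\mu zE-C(1+t)\sqrt z\,|\xi|-C|\xi|^2.$$

*Proof.* **Express everything through $\xi$.** From $G=\log z+H(\tau)$,
$$\xi=\nabla\log z+\kappa(-\sigma\nabla\log z+s\nabla v)=\mu\nabla\log z-\mu\lambda\nabla v,\qquad\text{so}\quad\nabla\log z=\lambda\nabla v+\mu^{-1}\xi .$$
Let $e=\nabla v/\sqrt z$ and $\xi_e=\xi\cdot e$. Since $\nabla z=2D^2v\nabla v$, we have $e\cdot\nabla\log z=2v_{ee}/\sqrt z$. Thus
$$v_{ee}=\tfrac12\lambda z+\tfrac12\mu^{-1}\sqrt z\,\xi_e,\qquad\Delta v-v_{ee}=-zY-\tfrac12\mu^{-1}\sqrt z\,\xi_e .$$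

**The Hessian.** By the trace inequality on $e^\perp$, which has dimension $m$, $|D^2v|^2\ge v_{ee}^2+\frac1m(\Delta v-v_{ee})^2$. Using $(A+B)^2\ge A^2+2AB$ on each square,
$$\frac2z|D^2v|^2\ge z\Big(\frac{\lambda^2}2+\frac2mY^2\Big)+\mu^{-1}\sqrt z\,\xi_e\Big(\lambda+\frac2mY\Big).$$

**The gradient term.** From $\Delta v=-z-g$ and $\nabla g=g(\frac q2\nabla\log z+s\nabla v)$,
$$\frac2z\nabla v\cdot\nabla\Delta v=-(2+qt)\nabla v\cdot\nabla\log z-2stz=-(2+qt)\big(\lambda z+\mu^{-1}\sqrt z\,\xi_e\big)-2stz .$$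
Also $|\nabla\log z|^2=\lambda^2z+2\lambda\mu^{-1}\sqrt z\,\xi_e+\mu^{-2}|\xi|^2$.

**The Laplacian of $\log z$.** Bochner's formula gives $\Delta\log z=\frac2z\big(|D^2v|^2+\nabla v\cdot\nabla\Delta v\big)-|\nabla\log z|^2$. As $\lambda$ is bounded, $\mu$ is bounded above and below, and $|Y|\le C(1+t)$,
$$\Delta\log z\ge z\Big[-\frac{\lambda^2}2+\frac2mY^2-(2+qt)\lambda-2st\Big]-C(1+t)\sqrt z\,|\xi|-C|\xi|^2 .$$

**The weight.** Since $\Delta\tau=-\sigma\Delta\log z+s\Delta v$,
$$\Delta G=\Delta\log z+\kappa\Delta\tau+\kappa'|\nabla\tau|^2=\mu\Delta\log z+s\kappa\Delta v+\kappa'|\nabla\tau|^2,\qquad s\kappa\Delta v=\mu\lambda z(1+t).$$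
If $\lambda\equiv0$ the last term is zero. If $\lambda\not\equiv0$, then $\nabla\tau=-\sigma(\lambda\nabla v+\mu^{-1}\xi)+s\nabla v=S\nabla v-\sigma\mu^{-1}\xi=\mu^{-1}(s\nabla v-\sigma\xi)$, so, since $s=\mu S$,
$$\kappa'|\nabla\tau|^2=-\frac{\lambda'}s\big(s^2z-2s\sigma\sqrt z\,\xi_e+\sigma^2|\xi|^2\big)\ge-\mu S\lambda'z-C\sqrt z\,|\xi|-C|\xi|^2 .$$

Add the three parts. Since $-(2+qt)\lambda+\lambda(1+t)=-\lambda+(1-q)\lambda t$, the coefficient of $\mu z$ is exactly $N(t,\lambda)-S\lambda'=E$. $\square$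

## From a positive $E$ to the gradient estimate

**Claim.** If there are $\lambda$ as above and $\varepsilon>0$ with $E\ge\varepsilon(1+t)^2$ for all $t>0$, then (2) holds with a constant depending only on $n,p,q,\lambda,\varepsilon$.

*Proof.* This is the usual cutoff argument. Let $\varphi\in C_c^\infty(B_{3R/2}(x_0))$ with $0\le\varphi\le1$, $\varphi=1$ on $B_R(x_0)$, $|\nabla\varphi|\le C/R$, $|\Delta\varphi|\le C/R^2$, and let $\psi=\varphi^2$. Extend $P$ by $0$ to $\{z=0\}$. Since $c_1z\le P\le c_2z$ with $c_1,c_2>0$, $P$ is continuous. Let $\hat x$ be a maximum point of $\psi P$. If the maximum is $0$ then $z=0$ on $B_R(x_0)$ and we are done. Otherwise $z(\hat x)>0$ and $\psi(\hat x)>0$, and $\log\psi+G$ is smooth near $\hat x$ with a local maximum there. So at $\hat x$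
$$\xi=-\frac{\nabla\psi}\psi,\qquad\Delta G\le-\Delta\log\psi=-\frac{\Delta\psi}\psi+|\xi|^2 .$$
Let $\mu_0>0$ be a lower bound for $\mu$. By Lemma 1,
$$\mu_0\varepsilon z(1+t)^2\le C(1+t)\sqrt z\,|\xi|+C|\xi|^2+\frac{|\Delta\psi|}\psi ,$$
and Young's inequality bounds the first term on the right by $\frac12\mu_0\varepsilon z(1+t)^2+C|\xi|^2$. Hence $z\le z(1+t)^2\le C\big(|\xi|^2+|\Delta\psi|/\psi\big)$ at $\hat x$. Multiply by $\psi$: as $\psi|\xi|^2=|\nabla\psi|^2/\psi=4|\nabla\varphi|^2$ and $|\Delta\psi|\le C/R^2$, we get $\psi z\le C/R^2$ at $\hat x$. So $\max\psi P\le c_2C/R^2$, and $z\le c_1^{-1}P\le C/R^2$ on $B_R(x_0)$. Since $\sqrt z=|\nabla u|/u$, this is (2). $\square$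

It is convenient to build $\lambda$ from pieces with corners. The next lemma allows this.

**Lemma 2.** Let $s>0$. Suppose $\lambda:\mathbb R\to\mathbb R$ is continuous, compactly supported, piecewise $C^1$ (finitely many pieces, $C^1$ up to endpoints), with $S>0$ everywhere, and $E>0$ everywhere, at corners with both one-sided derivatives. Then there is $\tilde\lambda\in C_c^\infty(\mathbb R)$ satisfying the hypothesis of the Claim.

*Proof.* Let $K$ be a compact interval containing the $1$-neighborhood of $\operatorname{supp}\lambda$. On each piece, $E/S$ is continuous up to endpoints and positive, so $E/S\ge\delta>0$ on $K$. As $E=N-S\lambda'$, this means that on $K$, off the corners,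
$$\lambda'\le F-\delta,\qquad F(\tau)=\frac{N(e^\tau,\lambda(\tau))}{S(\lambda(\tau))},\quad S(\lambda)=s-\sigma\lambda .$$
Let $\lambda_\epsilon=\lambda*\eta_\epsilon$ be a mollification with $\epsilon<\frac12$. A point $\tau$ in the $\frac12$-neighborhood of $\operatorname{supp}\lambda$ has its $\epsilon$-neighborhood inside $K$, so there $\lambda_\epsilon'=\lambda'*\eta_\epsilon\le F*\eta_\epsilon-\delta$. As $\epsilon\to0$, $\lambda_\epsilon\to\lambda$ uniformly, hence $S(\lambda_\epsilon)>0$ everywhere for small $\epsilon$. Moreover $F*\eta_\epsilon$ and $N(e^\tau,\lambda_\epsilon)/S(\lambda_\epsilon)$ both converge to $F$ uniformly on this neighborhood. So for small $\epsilon$, $\lambda_\epsilon'\le N(e^\tau,\lambda_\epsilon)/S(\lambda_\epsilon)-\frac\delta2$ there, which says that the function $E$ belonging to $\lambda_\epsilon$ is at least $\frac\delta2S(\lambda_\epsilon)>0$. Off the $\frac12$-neighborhood, $\lambda_\epsilon=\lambda=0$ and $E=N(t,0)>0$ by hypothesis. So $E>0$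 for all $t\in(0,\infty)$. For $t$ near $0$ and for large $t$, $E=N(t,0)=\frac2m(1+t)^2-2st$. Thus $E/(1+t)^2$ is continuous and positive on $(0,\infty)$ with limit $\frac2m>0$ at both ends, hence bounded below by a positive constant. Take $\tilde\lambda=\lambda_\epsilon$. $\square$

So the task is now planar. Draw a continuous curve $Y$ over $t\in(0,\infty)$ that equals $1+t$ near $t=0$ and for large $t$, with $S>0$ and $E>0$.

## Drawing the curve: $s<4/m$, and then $q>2$

**Case A: $s<\frac4m$, any $q\ge0$.** Here the first attempt suffices. Take $\lambda\equiv0$, so $E=\frac2m(1+t)^2-2st$. If $s\le0$, then $E\ge\frac2m(1+t)^2$. If $0<s<\frac4m$, then $4t\le(1+t)^2$ gives $E\ge(\frac2m-\frac s2)(1+t)^2$. The Claim applies directly.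

From now on $s\ge\frac4m>0$. We describe $Y$, equivalently $\lambda=2(Y-1-t)$, and write
$$d=1+t-Y,\qquad\text{so that}\quad S=s+(2-q)d,\qquad E=2Y\Big(d+\frac Ym\Big)-2SY' .$$
Where $\lambda=0$ we have $S=s>0$ and $E=\frac2m(1+t)^2-2st$. This is positive if $t<\frac1{ms}$, since then $2st<\frac2m$, and also if $1+t>ms$, since then $\frac1m(1+t)^2>s(1+t)>st$.

**Case B: $q>2$.** Now $S=s-(q-2)d$: a positive gap $d$ makes $S$ small, so the harmful term $-2SY'$ nearly disappears. Let $\ell=\theta\frac s{q-2}$ with $\theta\in(0,1)$ so close to $1$ that $(1-\theta)s<\frac1m$. Then $S\ge(1-\theta)s>0$ whenever $0\le d\le\ell$. If $d\ge0$, then $d+\frac Ym\ge\frac{d+Y}m=\frac{1+t}m$. Fix $0<t_0<\frac1{ms}$ and $t_1>ms+\ell+t_0$. The curve has five pieces.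

* $t\le t_0$: $Y=1+t$, and $E>0$ because $t<\frac1{ms}$.
* $t_0\le t\le t_0+\ell$: $Y=1+t_0$, so $d=t-t_0\in[0,\ell]$ and $Y'=0$. Then $E\ge2Y\frac{1+t}m>0$.
* $t_0+\ell\le t\le t_1$: $Y=1+t-\ell$, so $d=\ell$, $Y\ge1$, $Y'=t$, $S=(1-\theta)s$. Then $E\ge\frac2m(1+t)-2(1-\theta)st>0$.
* $t_1\le t\le t_1e^\ell$: $d=\ell-\log(t/t_1)\in[0,\ell]$. Then $Y'=t-d'=1+t$ and $0<S\le s$. Here $Y$ is increasing, so $Y\ge1+t_1-\ell>ms$, and $E\ge2(1+t)\big(\frac Ym-s\big)>0$.
* $t\ge t_1e^\ell$: $Y=1+t$, and $E>0$ because $1+t>ms$.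

The values match at the junctions, $\lambda=0$ outside $[t_0,t_1e^\ell]$, and $S>0$ throughout. Lemma 2 applies.

## Straight lines in the $(t,Y)$ plane: $0\le q\le2$

**Case C: $0\le q\le2$, $s\ge\frac4m$, and, if $q<1$ and $n\ge3$, $s<s^*$.** The last condition holds because $(p,q)\notin\mathscr D(n)$. At $s=s^*$ the line (4) is a radial trajectory, so $E\equiv0$ on it. Below $s^*$ we perturb that line so that $E$ becomes strictly positive, and then join it to $Y=1+t$ at both ends.

**Step C1: $E$ on a line.** For $Y=y+xt$ we have $Y'=xt$ and $d=1-y+(1-x)t$, so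
$$S=s-(2-q)(y-1)+(2-q)(1-x)t, \tag{8}$$
and expanding (7) in powers of $t$ gives $E=E_0+E_1t+E_2t^2$. The constant term is
$$E_0=2y\Big[1-\Big(1-\frac1m\Big)y\Big].$$
The coefficient of $t$ is $2x[1-(1-\frac1m)y]+2y[1-(1-\frac1m)x]-2x[s-(2-q)(y-1)]$, which simplifies to
$$E_1=2y-2x\Big[s+1-q+\Big(q-\frac2m\Big)y\Big].$$
The coefficient of $t^2$ is $2x[1-(1-\frac1m)x]-2x(2-q)(1-x)$, that is
$$E_2=2x\Big[\frac xm-(1-q)(1-x)\Big].$$

**Step C2: choice of the line.** We show that there are $y\ge1$ and $x\in(0,1)$ with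
$$E_0>0,\quad E_1>0,\quad E_2>0,\qquad s-(2-q)(y-1)>0. \tag{9}$$

*If $1\le q\le2$:* take $y=1$ and $x>0$ small. Then $E_0=\frac2m$, $E_2=2x\big[\frac xm+(q-1)(1-x)\big]>0$, $E_1=2-2x\big[s+1-\frac2m\big]>0$, and the last condition is $s>0$.

*If $0\le q<1$ and $m\ge2$:* with $a=1-q$, let $\bar y=\frac m{m-1}$ and $\bar x=\frac{ma}{1+ma}$ as in (4). Then $E_0>0$ for $1\le y<\bar y$, and $E_2>0$ for $\bar x<x<1$. The equation $E_1(\bar y,\bar x)=0$ means, using $\frac1{\bar x}=1+\frac1{ma}$, so that $\frac1{\bar x}-q=a+\frac1{ma}$,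
$$s=\bar y\Big(\frac1{\bar x}-q+\frac2m\Big)-a=\frac{ma+\frac1a+2}{m-1}-a=\frac{a+\frac1a+2}{m-1}=\frac{(1+a)^2}{a(m-1)}=s^* .$$
Since $\bar x>0$, $E_1$ is strictly decreasing in $s$, so $s<s^*$ gives $E_1(\bar y,\bar x)>0$. Choose $y\in[1,\bar y)$ close to $\bar y$ and $x\in(\bar x,1)$ close to $\bar x$; by continuity $E_0,E_1,E_2>0$. Finally
$$(2-q)(y-1)<\frac{2-q}{m-1}\le\frac2{m-1}\le\frac4m\le s,$$
where the third inequality is $m\ge2$.

*If $0\le q<1$ and $m=1$:* here $E_0=2y>0$. Let $\bar x=\frac{1-q}{2-q}$, so $E_2>0$ for $\bar x<x<1$. At $y=1+\frac s{2-q}$, $x=\bar x$, using $(2-q)\bar x=1-q$,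
$$\tfrac12E_1=y\big(1+(2-q)\bar x\big)-\bar x(s+1-q)=(2-q)+s-\bar x(s+1-q)>0,$$
because $\bar x<1$. Take $y$ slightly smaller, still $\ge1$, and $x$ slightly larger; then $E_1>0$ persists, $E_2>0$, and $s-(2-q)(y-1)>0$.

*A numerical check.* Let $n=3$, $q=\frac12$, $p=4$: $m=2$, $s=\frac72$, which lies between $\frac4m=2$ and $s^*=\frac92$. The critical line is $Y=2+\frac t2$. Take $y=1.9$, $x=0.55$. Then $E_0=3.8\,(1-0.95)=0.19$, $E_1=3.8-1.1\,(4-0.95)=0.445$, $E_2=1.1\,(0.275-0.225)=0.055$, and $s-(2-q)(y-1)=3.5-1.35=2.15$. All are positive.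

Fix $x,y$ satisfying (9). The line cannot be the whole curve, because $\lambda=2(y-1)-2(1-x)t$ is not compactly supported in $\tau$. We use it on an interval $t_0\le t\le t_1$ with $t_0$ small and $t_1$ large, and add two ends.

**Step C3: the middle, $t_0\le t\le t_1$.** Put $Y=y+xt$. By (9), (8) and $q\le2$, $E>0$ and $S>0$, for any choice of $0<t_0<t_1$.

**Step C4: the left end, $t\le t_0$.** Here we must move $\lambda$ from $0$ to its value at $t_0$. There is an infinite amount of room, since $\tau\to-\infty$ as $t\to0$, so we move slowly. With $\eta=1+\frac\lambda2$,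
$$N(0,\lambda)=-\lambda\Big(\frac\lambda2+1\Big)+\frac2m\eta^2=2\eta\Big[1-\Big(1-\frac1m\Big)\eta\Big].$$
For $\lambda\in[-1,2(y-1)]$ we have $\eta\in[\frac12,y]$, and $E_0>0$ gives $1-(1-\frac1m)\eta\ge1-(1-\frac1m)y>0$. So $N(0,\lambda)\ge\nu$ for some $\nu>0$. Choose $t_0\le\frac12$ so small that $N(t,\lambda)\ge\frac\nu2$ for $0\le t\le t_0$ and $\lambda\in[-1,2(y-1)]$. The value of $\lambda$ at the start of the middle piece is $\lambda_1=2(y-1)-2(1-x)t_0\in[-1,2(y-1)]$. Let $\lambda=0$ for $t\le t_{00}$ and let $\lambda$ be affine in $\tau$ from $0$ to $\lambda_1$ for $t_{00}\le t\le t_0$. All these values lie in $[-1,2(y-1)]$, as $y\ge1$. Since $\sigma\ge0$,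
$$0<s-(2-q)(y-1)\le S=s-\sigma\lambda\le s+\sigma .$$
On the affine piece $\lambda'=\lambda_1/\log(t_0/t_{00})$, so for $t_{00}$ small enough $S\lambda'\le\frac\nu4$. Hence $E\ge\frac\nu4>0$ for all $t\le t_0$.

**Step C5: the right end, $t\ge t_1$.** Here $Y$ must catch up with $1+t$; a power slightly faster than linear does it. Since $E_2>0$, that is $(1-q)(1-x)<\frac xm$, we can fix $\omega\in(1,2]$ with
$$[(2-q)\omega-1](1-x)<\frac xm .$$
Put $Y_1=y+xt_1$ and $Y=Y_1(t/t_1)^\omega$ for $t_1\le t\le t_2$, where $t_2$ is the first time with $Y=1+t$. For $t_1$ large, $Y_1<1+t_1$ since $x<1$, and $t_2$ exists because $\omega>1$. Put $Y=1+t$ for $t\ge t_2$. On $[t_1,t_2]$ we have $d\ge0$, so $S=s+(2-q)d\ge s>0$. Also $Y\ge xt_1(t/t_1)^\omega\ge xt$, hence $d\le1+(1-x)t$. As $Y'=\omega Y$,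
$$\frac E{2Y}=d+\frac Ym-\big(s+(2-q)d\big)\omega=\frac Ym-s\omega-[(2-q)\omega-1]d .$$
If $(2-q)\omega\le1$, this is at least $\frac{xt}m-2s$, positive for $t_1$ large. Otherwise it is at least
$$t\Big\{\frac xm-[(2-q)\omega-1](1-x)\Big\}-2s-[(2-q)\omega-1],$$
again positive for $t_1$ large. For $t\ge t_2$ we have $\lambda=0$ and $E>0$, provided $t_1\ge ms$.

The resulting $\lambda$ is continuous, piecewise $C^1$, compactly supported in $\tau$, with $S>0$ and $E>0$. Lemma 2 applies.

**All cases are covered.** If $(p,q)\notin\mathscr D(n)$, then either $s<\frac4m$ (Case A), or $s\ge\frac4m$ and $q>2$ (Case B), or $s\ge\frac4m$ and $0\le q\le2$, where for $q<1$, $n\ge3$ being outside $\mathscr D(n)$ means $s<s^*$ (Case C). In each case $\lambda$ depends only on $n,p,q$, so the Claim gives (2) with $C=C(n,p,q)$. For a solution on $\mathbb R^n$, (2) holds on $B_R(x_0)$ for every $R$, so $\nabla u(x_0)=0$ for every $x_0$. This proves Theorem 1, and with Theorem 2 the Corollary. $\blacksquare$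

## Ricci curvature bounded below: proof of Theorem 3

The functions $\lambda$, and everything in the $(t,Y)$ plane, are unchanged. Two places in the proof see the geometry.

**The differential inequality.** Bochner's formula adds $\frac2z\mathrm{Ric}(\nabla v,\nabla v)\ge-2(n-1)K$ to $\Delta\log z$. As $\mu$ is bounded, Lemma 1 becomes
$$\Delta G\ge\mu zE-C(1+t)\sqrt z\,|\xi|-C|\xi|^2-CK. \tag{10}$$

**The cutoff.** Let $\rho=\operatorname{dist}(x_0,\cdot)$ and $\psi=\phi(\rho/R)^2$, where $\phi$ is smooth and nonincreasing, $\phi=1$ on $[0,1]$, $\phi=0$ on $[\frac32,\infty)$. Since $\mathcal M$ is complete, closed balls are compact and $\psi P$ has a maximum point $\hat x$. Assume the maximum is positive. If $\rho(\hat x)<R$, then $\psi=1$ near $\hat x$ and its derivatives vanish there. If $\rho(\hat x)\ge R$ and $\hat x$ is not a cut point of $x_0$, then $\rho$ is smooth near $\hat x$, and Laplacian comparison gives $\Delta\rho\le(n-1)(\frac1\rho+\sqrt K)$. Since $(\phi^2)'\le0$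 and $\phi'$ is supported where $\rho\ge R$,
$$\Delta\psi=\frac{(\phi^2)'}R\Delta\rho+\frac{(\phi^2)''}{R^2}\ge-C\Big(\frac1{R^2}+\frac{\sqrt K}R\Big)\ge-C\Big(\frac1{R^2}+K\Big),\qquad\frac{|\nabla\psi|^2}\psi=\frac{4\phi'^2}{R^2}\le\frac C{R^2}.$$
In both situations, at $\hat x$ we have $\xi=-\nabla\psi/\psi$ and $\Delta G\le-\Delta\psi/\psi+|\xi|^2$. Only the lower bound on $\Delta\psi$ is needed. With (10), $E\ge\varepsilon(1+t)^2$ and Young's inequality, multiplying by $\psi\le1$, we get $\psi z\le C(R^{-2}+K)$ at $\hat x$.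

**Cut points (Calabi's device).** If $\rho(\hat x)\ge R$ and $\hat x$ is a cut point of $x_0$, let $\gamma$ be a minimal unit-speed geodesic from $x_0$ to $\hat x$, and for small $\epsilon>0$ replace $\rho$ by $\rho_\epsilon=\epsilon+\operatorname{dist}(\gamma(\epsilon),\cdot)$. By the triangle inequality $\rho_\epsilon\ge\rho$, with equality at $\hat x$, and $\rho_\epsilon$ is smooth near $\hat x$. Since $\phi$ is nonincreasing, $\psi_\epsilon=\phi(\rho_\epsilon/R)^2\le\psi$ with equality at $\hat x$, so $\hat x$ is a local maximum of $\psi_\epsilon P$ too. Comparison from $\gamma(\epsilon)$ gives $\Delta\rho_\epsilon\le(n-1)\big(\frac1{\rho(\hat x)-\epsilon}+\sqrt K\big)$ at $\hat x$. The argument above runs with $\psi_\epsilon$, and letting $\epsilon\to0$ we obtain the same bound for $\psi z$ at $\hat x$.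

In all cases $\max\psi P\le C(R^{-2}+K)$. On $B_R(x_0)$, where $\psi=1$, this gives $z\le C(R^{-2}+K)$, hence $|\nabla u|/u\le C(R^{-1}+\sqrt K)$. If $\mathrm{Ric}\ge0$, take $K=0$ and let $R\to\infty$: then $\nabla u\equiv0$ for every positive solution on $\mathcal M$, so $u$ is constant. $\blacksquare$
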